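
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Inequivalent words with the same image on every finite group}


\begin{abstract}
A word $w$ in the free group $F_n$ is weakly profinitely rigid if every word of $F_n$
with the same image as $w$ on all finite groups can be carried to $w$, and $w$ to it,
by endomorphisms of $F_n$. We show that not every word has this property: for every
$n\ge 5$ the commutator $[x_1,x_2]$ has the same image on every finite group as the word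
$\bigl[x_1[x_1,x_2]^{32}x_3^{65}[x_4,x_5]^{-1},\,x_2\bigr]$, but no endomorphism of $F_n$
carries the second word to the first. We also show that the words that
stay weakly profinitely rigid when arbitrarily many variables are added are exactly the
powers of surjective words.
\end{abstract}

\section{The question and the answer}

Let $F_n=\langle x_1,\dots,x_n\rangle$ be the free group of rank $n\ge1$ and $F_n'$ its derived
subgroup. For a group $G$ and $g_1,\dots,g_n\in G$ let $w(g_1,\dots,g_n)$ be the image of the
word $w\in F_n$ under the homomorphism $F_n\to G$ with $x_i\mapsto g_i$. The \emph{image} of $w$ on $G$ is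
\[
G_w=\{\,w(g_1,\dots,g_n): g_1,\dots,g_n\in G\,\}.
\]
For $N\ge n$ we regard $F_n$ as a subgroup of $F_N$, with the retraction $F_N\to F_n$ that
kills $x_{n+1},\dots,x_N$; the set $G_w$ does not change when $w\in F_n$ is viewed in $F_N$.
We write $[g,h]=g^{-1}h^{-1}gh$.

Two elements $g,h$ of a group are \emph{endomorphic equivalent} if some endomorphism of the
group maps $g$ to $h$ and some endomorphism maps $h$ to $g$. For words, both this relation
and equality of images are about solving equations. An endomorphism of $F_n$
carries $w$ to $u$ exactly when the equation
\begin{equation}\label{eq:localglobal}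
w(X_1,\dots,X_n)=u
\end{equation}
has a solution in $F_n$, and then $G_u\subseteq G_w$ for every group $G$. Conversely, if
$G_u\subseteq G_w$ for $G=F_n$, then $u=u(x_1,\dots,x_n)\in (F_n)_u\subseteq (F_n)_w$, so
\eqref{eq:localglobal} has a solution in $F_n$. Thus two words are endomorphic equivalent if
and only if they have the same image on every group. With finite groups only,
one gets instead: $G_u\subseteq G_w$ for all finite $G$ if and only if
\eqref{eq:localglobal} has a solution in every finite quotient of $F_n$. For the ``only if''
part apply the inclusion to the quotient itself. For the ``if'' part, given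
$g_1,\dots,g_n\in G$, solve the equation in the subgroup they generate, which is a
finite quotient of $F_n$ in which $u$ becomes $u(g_1,\dots,g_n)$.

A word $w\in F_n$ is called \emph{weakly profinitely rigid} (in $F_n$) if every word $u\in F_n$
that has the same image as $w$ on every finite group is endomorphic equivalent to $w$ in
$F_n$. So rigidity of $w$ is a local--global principle: for every $u\in F_n$, if
\eqref{eq:localglobal} and the same equation with $u$ and $w$ exchanged are both solvable in
all finite quotients of $F_n$, then both must be solvable in $F_n$. The following question is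
posed in \cite{Singh}: \emph{is every word in $F_n$, $n\ge2$, weakly profinitely rigid?}

The simplest cases suggest that the answer is yes. In $F_1$ the words are the powers $x_1^d$;
on the cyclic group $\mathbb Z/M$ the image of $x_1^d$ is the subgroup generated by
$\gcd(d,M)$, so these images determine $d$ up to sign, and $x_1^{d}$ and $x_1^{-d}$ are
exchanged by an automorphism. It is also known that the \emph{surjective} words are weakly
profinitely rigid. These are the words $x_1^{k_1}\cdots x_n^{k_n}c$ with $c\in F_n'$ and
$\gcd(k_1,\dots,k_n)=1$, that is, the words whose exponent sums have greatest common divisor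
$1$. (This fact is contained in Theorem~\ref{thm:B} below.) But already the
simplest word beyond these types, the commutator, behaves differently once there are
enough variables.

\begin{theorem}\label{thm:A}
Let $n\ge5$, let $w=[x_1,x_2]$ and
\[
u=[A,x_2],\qquad A=x_1\,[x_1,x_2]^{32}\,x_3^{65}\,[x_4,x_5]^{-1}.
\]
Then $G_u=G_w$ for every finite group $G$, but no endomorphism of $F_n$ maps $u$ to $w$.
Hence $[x_1,x_2]$ is not weakly profinitely rigid in $F_n$ for any $n\ge5$.
\end{theorem}

A \emph{retract} of a group is a subgroup $R$ for which there is a homomorphism from the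
group onto $R$ that is the identity on $R$. A retract of $F_n$ is free, as a subgroup of a free
group, and its rank is at most $n$, as it is a quotient of $F_n$. For $w\in F_n$ let
$\mathrm{rk}(w)$ be the least rank of a retract of $F_n$ containing $w$; it is at most $n$,
since $F_n$ is a retract of itself.

\begin{theorem}\label{thm:B}
For $w\in F_n$ the following are equivalent:
\begin{enumerate}
\item[(1)] $w$ is weakly profinitely rigid in $F_N$ for all $N\ge n$;
\item[(2)] $w$ is weakly profinitely rigid in $F_N$ for some $N\ge\max(n,\mathrm{rk}(w)+3)$;
\item[(3)] $\mathrm{rk}(w)\le1$;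
\item[(4)] $w=v^d$ with $v$ a surjective word and $d\ge0$.
\end{enumerate}
In particular, every $w\in F_n$ with $2\le\mathrm{rk}(w)\le n-3$ fails to be weakly
profinitely rigid in $F_n$.
\end{theorem}

The number $3$ counts the auxiliary variables of our construction, which are
$x_3,x_4,x_5$ in Theorem~\ref{thm:A}. Because of them the argument does not decide whether
$F_n$ itself contains a non-rigid word when $n=2$, $3$ or $4$.

\medskip\noindent\textbf{The idea.}
A power $c^\lambda$ of a commutator $c$ in a finite group $G$ is again a commutator whenever
$\lambda$ is coprime to $|G|$. In a free group this fails badly: for instance,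
$[x_1,x_2]^\lambda$ is not a commutator once $|\lambda|\ge10$ (Example~\ref{ex:ax}). The
product
\[
[x_1,x_2]^{32}\,x_3^{65}\,[x_4,x_5]^{-1}
\]
exploits this discrepancy. If $x_3$ takes the value $c^\mu$, where $c$ is the value of
$[x_1,x_2]$, the first two factors combine to $c^{32+65\mu}$. The residue class of $32$ modulo
$65$ contains integers coprime to any given $|G|$, so in a finite group one can choose
$x_3,x_4,x_5$ such that the product becomes trivial, whatever $x_1$ and $x_2$ are. But the class
contains no integer of absolute value less than $32$. This is why in a free group one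
cannot recover $x_1$ from $A$ while keeping $x_2$; we prove it by counting occurrences
of a suitable subword. Section~\ref{sec:transfer} explains why such a substitution is enough,
Sections~\ref{sec:finite}--\ref{sec:free} establish its two properties,
and Sections~\ref{sec:A} and~\ref{sec:B} prove the theorems.

\section{What kind of substitution is needed}\label{sec:transfer}

To produce a word $u$ that finite groups cannot distinguish from $w\in F_k$, we substitute
into $w$ a tuple of words that can take all values in finite groups, but not in free groups. The
tuple is best viewed as a homomorphism $\theta$, the substituted word being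
$\theta(w)=w(\theta(x_1),\dots,\theta(x_k))$.

\begin{proposition}\label{prop:transfer}
Let $k\le m\le N$ and let $\theta:F_k\to F_m$ be a homomorphism such that
\begin{enumerate}
\item[(i)] for every finite group $G$, every homomorphism $F_k\to G$ has the form
$f\circ\theta$ with a homomorphism $f:F_m\to G$;
\item[(ii)] there is no homomorphism $\rho:F_m\to F_k$ with $\rho\circ\theta=\mathrm{id}$.
\end{enumerate}
Let $w\in F_k$ be an element such that every endomorphism of $F_k$ fixing $w$ is an
automorphism. Then $\theta(w)$ and $w$ have the same image on every finite group, but no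
endomorphism of $F_N$ maps $\theta(w)$ to $w$.
\end{proposition}

\begin{proof}
Since $\theta(w)$ is a value of $w$ in $F_m$, we have $G_{\theta(w)}\subseteq G_w$ for every
group $G$. If $G$ is finite and $\alpha_1,\dots,\alpha_k\in G$, choose $f$ by (i) so that
$f(\theta(x_i))=\alpha_i$ for all $i$. Then
$w(\alpha_1,\dots,\alpha_k)=f(\theta(w))\in G_{\theta(w)}$. So $G_w=G_{\theta(w)}$.

Suppose an endomorphism of $F_N$ maps $\theta(w)$ to $w$. Restrict it to $F_m$ and compose it
with the retraction $F_N\to F_k$, which fixes $w$. This gives $\psi:F_m\to F_k$ with
$\psi(\theta(w))=w$. The endomorphism $\tau=\psi\circ\theta$ of $F_k$ fixes $w$, hence is an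
automorphism, and $\rho=\tau^{-1}\circ\psi$ satisfies $\rho\circ\theta=\mathrm{id}$. This contradicts (ii).
\end{proof}

The hypothesis on $w$ cannot be dropped: the substitution below fixes $x_2$, so
for $w=x_2$ it gives $\theta(w)=w$.

\section{A substitution that finite groups can undo}\label{sec:finite}

We look for $\theta(x_1)$ of the form $x_1\cdot(\text{error})$, where the error can be made
trivial in each finite group. The starting point is a fact, due to Honda, about a commutator
$c$ in a finite group.

\begin{lemma}[Honda]\label{lem:honda}
Let $G$ be a finite group, $c\in G$ a commutator and $\lambda$ an integer coprime to $|G|$.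
Then $c^\lambda$ is a commutator.
\end{lemma}

\begin{proof}
By a formula of Frobenius, for every $g\in G$,
\[
\#\{(p,q)\in G\times G:[p,q]=g\}=|G|\sum_{\chi\in\mathrm{Irr}(G)}\frac{\chi(g)}{\chi(1)},
\]
where $\mathrm{Irr}(G)$ is the set of irreducible complex characters. Put
$\zeta=e^{2\pi i/|G|}$. As $\lambda$ is coprime to $|G|$, there is an automorphism $\sigma$
of $\mathbb Q(\zeta)$ with $\sigma(\zeta)=\zeta^\lambda$. The number $\chi(c)$ is the sum of
the eigenvalues of a matrix representing $c$; these are $|G|$-th roots of unity, and the
eigenvalues for $c^\lambda$ are their $\lambda$-th powers. Hence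
$\sigma(\chi(c))=\chi(c^\lambda)$, and
\[
\sum_\chi\frac{\chi(c^\lambda)}{\chi(1)}=\sigma\Bigl(\sum_\chi\frac{\chi(c)}{\chi(1)}\Bigr)\ne0,
\]
because $c$ is a commutator, so that the sum on the right does not vanish.
\end{proof}

The lemma suggests an error of the form $[x_1,x_2]^\lambda[x_3,x_4]^{-1}$. A fixed exponent
$\lambda$ will not do. For $\lambda=\pm1$ the power $c^\lambda$ of a commutator is a commutator
in every group, so the error could be made trivial in free groups as well, and for
$\lambda\ne\pm1$ the lemma applies only to those $G$ whose order is coprime to $\lambda$. (Nor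
can one replace $[x_1,x_2]$ by the word $[x_1,x_2]^\lambda$ with $\lambda\ne\pm1$: if a prime
$p$ divides $\lambda$, then in the group of upper unitriangular $3\times3$ matrices over
$\mathbb Z/p$ all commutators are central of order dividing $p$, and they are not all
trivial, while $[x_1,x_2]^\lambda$ takes only the value $1$.) We therefore let the exponent
vary with $G$. An additional variable raised to the power $65$ makes this possible: if a
power of $c$ is substituted for it, the exponent of $c$ changes by any desired multiple of $65$.
For $k\ge2$ we define
\[
A_k=x_1\,[x_1,x_2]^{32}\,x_{k+1}^{65}\,[x_{k+2},x_{k+3}]^{-1}\in F_{k+3},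
\]
\[
\theta_k:F_k\to F_{k+3},\qquad \theta_k(x_1)=A_k,\quad \theta_k(x_i)=x_i\ \ (2\le i\le k).
\]
In Theorem~\ref{thm:A} we have $A=A_2$ and $u=\theta_2([x_1,x_2])$.

\begin{lemma}\label{lem:finite}
Let $G$ be a finite group and $k\ge2$. Every homomorphism $F_k\to G$ has the form
$f\circ\theta_k$ with a homomorphism $f:F_{k+3}\to G$.
\end{lemma}

\begin{proof}
Let the given homomorphism map $x_i$ to $\alpha_i$, and put $c=[\alpha_1,\alpha_2]$. Let $D$
be the product of the primes that divide $|G|$ but not $65$. As $\gcd(65,D)=1$, there is
$\mu\in\mathbb Z$ with
\[
\lambda:=32+65\mu\equiv1\pmod D .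
\]
Then $\lambda$ is coprime to $D$, and it is coprime to $65$ because $\gcd(32,65)=1$. So
$\lambda$ is coprime to $|G|$, and by Lemma~\ref{lem:honda} we can write $c^\lambda=[p,q]$
with $p,q\in G$. Define $f$ by
\[
f(x_i)=\alpha_i\ (1\le i\le k),\qquad f(x_{k+1})=c^\mu,\qquad f(x_{k+2})=p,\qquad f(x_{k+3})=q .
\]
Then $f(A_k)=\alpha_1c^{32}c^{65\mu}c^{-\lambda}=\alpha_1$ and $f(x_i)=\alpha_i$ for
$2\le i\le k$.
\end{proof}

The finiteness of $G$ enters through the choice of $\mu$, which depends on $|G|$. No single
integer $\mu$ makes $32+65\mu$ coprime to the orders of all finite groups, since $32+65\mu$ is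
never $\pm1$.

\section{Counting an unbordered subword}\label{sec:counting}

Now we turn to free groups, where $\theta_k$ must be shown to have no left inverse. Let
$F_2=\langle x,y\rangle$. Suppose $\rho:F_{k+3}\to F_k$ is a left inverse of $\theta_k$, and
compose it with the map $F_k\to F_2$ that sends $x_1,x_2$ to $x,y$ and kills $x_3,\dots,x_k$.
If $a,r,p,q$ denote the resulting images of $x_1,x_{k+1},x_{k+2},x_{k+3}$, we are led to the
equation
\begin{equation}\label{eq:main}
a\,[a,y]^{32}\,r^{65}\,[p,q]^{-1}=x
\end{equation}
with unknowns $a,r,p,q\in F_2$. If $a=x$ and $r=[x,y]^\mu$, it says that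
$[x,y]^{32+65\mu}$ is a commutator. To exclude this one counts how often $[x,y]$ occurs as a
subword: a high power contains many copies, whereas in a commutator
$p^{-1}q^{-1}pq$ the copies inside $p$ and $q$ cancel against those inside $p^{-1}$ and
$q^{-1}$. For general $a$ we shall count a conjugate of $[a,y]$ instead. That subword depends
on $a$ and can be arbitrarily long, so we need error bounds that do \emph{not} depend on its
length. This is what the following condition provides.

We identify elements of $F_2$ with reduced words in the letters $x^{\pm1},y^{\pm1}$ and write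
$|g|$ for the length of $g$. A nonempty word is \emph{unbordered} if it has no \emph{border},
that is, if no nonempty proper prefix of it is also a suffix of it. For example,
$x^{-1}y^{-1}xy$ is unbordered, since its four letters are different. We use repeatedly that a
nonempty reduced word $s$ is different from $s^{-1}$, because $s^2\ne1$ in a free group.

In Lemmas~\ref{lem:disjoint} and~\ref{lem:count}, $v\in F_2$ is a nonempty, cyclically reduced
and unbordered word.

\begin{lemma}\label{lem:disjoint}
In a reduced word, finite or bi-infinite, any two distinct occurrences of words from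
$\{v,v^{-1}\}$ are disjoint.
\end{lemma}

\begin{proof}
Two distinct occurrences do not start at the same place, because $|v|=|v^{-1}|$ and
$v\ne v^{-1}$. If they overlap, then a nonempty proper suffix of the first one equals a prefix
of the second one. For $v$ and $v$ this prefix is a border of $v$, which does not exist. For
$v^{-1}$ and $v^{-1}$, taking inverses again gives a border of $v$. Suppose $v$ comes first
and $v^{-1}$ second. If $s$ is the suffix of $v$ in question, the prefix of $v^{-1}$ of the
same length is $s^{-1}$, so $s=s^{-1}$, which is impossible. Suppose $v^{-1}$ comes first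
and $v$ second. If $s$ is the prefix of $v$ in question, the suffix of $v^{-1}$ of the same
length is $s^{-1}$, and again $s=s^{-1}$.
\end{proof}

For $g\in F_2$ let $\varphi(g)$ be the number of occurrences of $v$ minus the number of
occurrences of $v^{-1}$ in the reduced word $g$. Clearly $\varphi(g^{-1})=-\varphi(g)$. The
next lemma says that $\varphi$ is a homomorphism up to a bounded error, with a bound that does
not depend on $v$.

\begin{lemma}\label{lem:count}
Let $g,h,p,q,r\in F_2$.
\begin{enumerate}
\item[(a)] If the product $gh$ is reduced as written, then
$|\varphi(gh)-\varphi(g)-\varphi(h)|\le1$.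
\item[(b)] In general, $|\varphi(gh)-\varphi(g)-\varphi(h)|\le3$. Hence for a product of $s$
factors, $\varphi$ differs from the sum of its values on the factors by at most $3(s-1)$.
\item[(c)] $|\varphi(hgh^{-1})-\varphi(g)|\le6$ and $|\varphi([p,q])|\le9$.
\item[(d)] $\varphi(v^m)=m$ for all $m\in\mathbb Z$.
\item[(e)] For every $M\ge1$ there is $t\in\mathbb Z$ with $|\varphi(r^M)-Mt|\le7$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An occurrence of $v^{\pm1}$ in $gh$ lies in $g$, or lies in $h$, or contains the two
letters next to the junction. Any two occurrences of the third kind overlap, so by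
Lemma~\ref{lem:disjoint} there is at most one.

(b) Write $g=g't$ and $h=t^{-1}h'$, where these products and $gh=g'h'$ are reduced as
written. By (a) there are $\varepsilon_1,\varepsilon_2,\varepsilon_3\in[-1,1]$ with
\[
\varphi(gh)=\varphi(g')+\varphi(h')+\varepsilon_1,\quad
\varphi(g)=\varphi(g')+\varphi(t)+\varepsilon_2,\quad
\varphi(h)=-\varphi(t)+\varphi(h')+\varepsilon_3 .
\]
So $\varphi(gh)-\varphi(g)-\varphi(h)=\varepsilon_1-\varepsilon_2-\varepsilon_3$. The bound
for $s$ factors follows by induction.

(c) Apply (b) to three and to four factors, using $\varphi(h^{-1})=-\varphi(h)$ and the same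
identity for $p$ and $q$.

(d) Since $\varphi(1)=0$ and $\varphi(g^{-1})=-\varphi(g)$, it suffices to treat $m\ge1$. As
$v$ is cyclically reduced, $v^m$ is reduced as written. It is tiled by $m$ occurrences of $v$,
and any other occurrence of $v^{\pm1}$ would overlap one of them, against
Lemma~\ref{lem:disjoint}.

(e) If $r=1$, take $t=0$. Otherwise $r=gr_0g^{-1}$ with $r_0\ne1$ cyclically reduced, and
$r^M=gr_0^Mg^{-1}$. By (c) it suffices to find $t$ with $|\varphi(r_0^M)-Mt|\le1$. Consider
the bi-infinite reduced word $\cdots r_0r_0r_0\cdots$, which is invariant under translation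
by $|r_0|$.

If $|v|>|r_0|$, an occurrence of $v^{\pm1}$ in it would overlap its translate by $|r_0|$,
against Lemma~\ref{lem:disjoint}. So there is none, $\varphi(r_0^M)=0$, and $t=0$ works.

If $|v|\le|r_0|$, let $t$ be the number of occurrences of $v$ minus that of $v^{-1}$ that
start within one fixed period. The occurrences that start within the $M$ consecutive periods
of $r_0^M$ contribute $Mt$. Those among them that are not contained in $r_0^M$ run over its
right end, and by Lemma~\ref{lem:disjoint} there is at most one of these.
\end{proof}

The condition on borders is essential here. If it were dropped, one could take $v=x^\ell$ and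
$g=h=x^{\ell-1}$; then $\varphi(g)=\varphi(h)=0$ but $\varphi(gh)=\ell-1$, so the error in (a)
would grow with $\ell$.

\begin{example}[The case $a=x$]\label{ex:ax}
Take $v=x^{-1}y^{-1}xy=[x,y]$. It is cyclically reduced and unbordered. If $[x,y]^\lambda$ is a
commutator in $F_2$, then $|\lambda|=|\varphi([x,y]^\lambda)|\le9$ by (c) and (d). This is the contrast
with Lemma~\ref{lem:honda}. An arbitrary $r$ does not help: equation \eqref{eq:main} with
$a=x$ reads
\[
[p,q]=[x,y]^{32}\,r^{65}.
\]
Apply $\varphi$. The left side has value at most $9$ in absolute value, the two factors on the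
right have values $32$ and $65t+\varepsilon$ with $t\in\mathbb Z$ and $|\varepsilon|\le7$, and
splitting the product costs at most $3$. Hence $|32+65t|\le 9+7+3=19$. But $|32+65t|\ge32$
for every integer $t$. So \eqref{eq:main} has no solution with $a=x$.
\end{example}

\section{The substitution has no left inverse over free groups}\label{sec:free}

For general $a$ two things must be added to Example~\ref{ex:ax}. First, we need a cyclically
reduced unbordered word $v$ that is conjugate to $[a,y]$; the next lemma provides it. Second,
two extra factors $x^{-1}$ and $a$ appear, and $a$ may be arbitrarily long. They turn out to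
have too few letters $x^{\pm1}$ to contain $v^{\pm1}$, since $[a,y]$ involves $a$ twice.

\begin{lemma}\label{lem:z}
Let $b\in F_2$ be a nonempty reduced word that begins and ends with a letter $x^{\pm1}$. Then
the word $v=b^{-1}y^{-1}by$ is cyclically reduced and unbordered.
\end{lemma}

\begin{proof}
At each of the three internal junctions of $v$, and between its last and first letters, a letter
$x^{\pm1}$ meets a letter $y^{\pm1}$. So $v$ is cyclically reduced.

Suppose $v$ has a border, and let $s$ be the shortest one. Then $|s|\le|v|/2=|b|+1$, for
otherwise the prefix $s$ and the suffix $s$ of $v$ overlap, and the overlap is a shorter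
border. Thus $s$ is a prefix of $b^{-1}y^{-1}$ and a suffix of $by$. From the latter,
$s=s'y$, where $s'$ is a suffix of $b$. As $s$ ends with $y$, it is not the whole word
$b^{-1}y^{-1}$. So $s=s'y$ is a prefix of $b^{-1}$, and therefore so is $s'$. Taking
inverses, $(s')^{-1}$ is a suffix of $b$. Now $s'$ and $(s')^{-1}$ are suffixes of $b$ of the
same length, so $s'=(s')^{-1}$, and $s'$ is empty. Hence $s=y$ is a prefix of $b^{-1}$. But
$b^{-1}$ begins with a letter $x^{\pm1}$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:free}
There are no $a,r,p,q\in F_2$ with $a[a,y]^{32}r^{65}[p,q]^{-1}=x$. Consequently, for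
$k\ge2$ there is no homomorphism $\rho:F_{k+3}\to F_k$ with $\rho\circ\theta_k=\mathrm{id}$.
\end{proposition}

\begin{proof}
The second statement follows from the first. If $\rho\circ\theta_k=\mathrm{id}$, compose
$\rho$ with the homomorphism $F_k\to F_2$ given by $x_1\mapsto x$, $x_2\mapsto y$ and
$x_i\mapsto1$ for $i\ge3$. The composite maps $x_2$ to $y$ and $A_k$ to $x$, so the images
$a,r,p,q$ of $x_1,x_{k+1},x_{k+2},x_{k+3}$ satisfy the equation.

For the first statement, suppose that the equation has a solution. It can be rewritten as
\begin{equation}\label{eq:four}
[p,q]=x^{-1}\cdot a\cdot[a,y]^{32}\cdot r^{65}.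
\end{equation}
Comparing exponent sums of $x$ on both sides, we see that the exponent sum of $x$ in $a$ is
congruent to $1$ modulo $65$. In particular $a\notin\langle y\rangle$, so we can write
$a=y^iby^j$, reduced as written, where $b$ begins and ends with a letter $x^{\pm1}$. Then
\[
[a,y]=y^{-j}b^{-1}y^{-i}\cdot y^{-1}\cdot y^{i}by^{j}\cdot y=y^{-j}\,v\,y^{j},
\qquad v=b^{-1}y^{-1}by .
\]
By Lemma~\ref{lem:z} the results of Section~\ref{sec:counting} apply to $v$. Let $\varphi$ be
the corresponding counting function. We collect its values on the five words in
\eqref{eq:four}.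
\begin{itemize}
\item Let $\nu\ge1$ be the number of letters $x^{\pm1}$ in $b$, hence in $a$. Each of the words
$v$ and $v^{-1}$ contains $2\nu$ such letters, more than $a$, which has $\nu$, and more than
$x^{-1}$, which has one. So neither occurs in $a$ or in $x^{-1}$, and
$\varphi(a)=\varphi(x^{-1})=0$.
\item Since $[a,y]^{32}=y^{-j}v^{32}y^j$, Lemma~\ref{lem:count}(c),(d) gives
$|\varphi([a,y]^{32})-32|\le6$.
\item By Lemma~\ref{lem:count}(e) there is $t\in\mathbb Z$ with $|\varphi(r^{65})-65t|\le7$.
\item By Lemma~\ref{lem:count}(c), $|\varphi([p,q])|\le9$.
\end{itemize}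
The right side of \eqref{eq:four} has four factors, so splitting it costs at most $9$ by
Lemma~\ref{lem:count}(b). Altogether
\[
|32+65t|\le 9+9+6+7=31 .
\]
But $|32+65t|\ge32$ for every $t\in\mathbb Z$, a contradiction.
\end{proof}

\begin{remark}\label{rem:constants}
The exponents $32$ and $65$ are used only in the following way: they are coprime
(Lemma~\ref{lem:finite}), and every integer in the class of $32$ modulo $65$ has absolute
value at least $32$ (Proposition~\ref{prop:free}). Any other pair $(m,M)$ with $M\ge1$ and
these two properties would do. The second property forces $M\ge64$. For $M=64$ it forces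
$m\equiv32\pmod{64}$, and such an $m$ is not coprime to $64$. So $M=65$ is the least modulus
that these estimates allow.
\end{remark}

\section{The commutator is not rigid}\label{sec:A}

By Lemma~\ref{lem:finite} and Proposition~\ref{prop:free}, $\theta_2$ has the two properties
required in Proposition~\ref{prop:transfer}. To prove Theorem~\ref{thm:A} we need to know that
every endomorphism of $F_2=\langle x,y\rangle$ fixing $[x,y]$ is an automorphism. This is a
result of Nielsen; here is a short proof by Fox calculus.

Recall that the Fox derivatives $D_x,D_y:F_2\to\mathbb Z[F_2]$ are the maps that satisfy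
$D(gh)=D(g)+gD(h)$ together with $D_x(x)=D_y(y)=1$ and $D_x(y)=D_y(x)=0$. In particular
$D(g^{-1})=-g^{-1}D(g)$. Recall also that finitely generated free groups are Hopfian: a
surjective endomorphism is an automorphism.

\begin{lemma}[Nielsen]\label{lem:nielsen}
If $P,Q\in F_2=\langle x,y\rangle$ and $[P,Q]=[x,y]$, then $x\mapsto P$, $y\mapsto Q$ defines
an automorphism of $F_2$.
\end{lemma}

\begin{proof}
Let $H=\langle P,Q\rangle$; we show that $H=F_2$. Let $\Delta_H$ be the augmentation ideal of
$\mathbb Z[H]$, spanned by the elements $h-1$ with $h\in H$. Then $\Delta_H\mathbb Z[F_2]$ is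
spanned by the elements $(h-1)g$ with $h\in H$, $g\in F_2$, so it is the kernel of the natural map
$\mathbb Z[F_2]\to\mathbb Z[H\backslash F_2]$ onto the free abelian group on the cosets $Hg$.
For $D=D_x$ or $D_y$, the product rule applied to $P^{-1}Q^{-1}PQ$ gives
\[
D([P,Q])=(-P^{-1}+P^{-1}Q^{-1})\,D(P)+(-P^{-1}Q^{-1}+P^{-1}Q^{-1}P)\,D(Q).
\]
Both coefficients lie in $\Delta_H$, so $D([P,Q])\in\Delta_H\mathbb Z[F_2]$. Since
$[P,Q]=[x,y]$, the elements
\[
D_x([x,y])=-x^{-1}+x^{-1}y^{-1},\qquad D_y([x,y])=-x^{-1}y^{-1}+x^{-1}y^{-1}x
\]
lie in the kernel, which means
\[
Hx^{-1}=Hx^{-1}y^{-1},\qquad Hx^{-1}y^{-1}=Hx^{-1}y^{-1}x .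
\]
The second equality gives $x^{-1}y^{-1}x\cdot yx=[x,y]x\in H$. As $[x,y]=[P,Q]\in H$, we get
$x\in H$. The first equality gives $x^{-1}y^{-1}x\in H$, hence $y\in H$. So $H=F_2$, the
endomorphism $x\mapsto P$, $y\mapsto Q$ is surjective, and it is an automorphism because
$F_2$ is Hopfian.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Proposition~\ref{prop:transfer} to $k=2$, $m=5$, $N=n\ge5$, $\theta=\theta_2$ and
$w=[x_1,x_2]$. Property (i) is Lemma~\ref{lem:finite}, property (ii) is
Proposition~\ref{prop:free}, and the condition on $w$ is Lemma~\ref{lem:nielsen}. Since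
$\theta_2(w)=[A,x_2]=u$, the theorem follows.
\end{proof}

\section{The stable classification}\label{sec:B}

We prove Theorem~\ref{thm:B}. The implication (1)$\Rightarrow$(2) is trivial: take
$N=\max(n,\mathrm{rk}(w)+3)$. The step (3)$\Leftrightarrow$(4) is short, (2)$\Rightarrow$(3)
repeats the pattern of Theorem~\ref{thm:A}, and (4)$\Rightarrow$(1) requires
a local--global principle for roots in free groups.

\subsection{Words in retracts of rank at most one: (3)$\Leftrightarrow$(4)}

If $\mathrm{rk}(w)=0$, then $w=1=x_1^0$. If $w=z^e$ lies in a retract $\langle z\rangle$ of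
rank one, the retraction $F_n\to\langle z\rangle\cong\mathbb Z$ sends $z$ to a generator. A
homomorphism $F_n\to\mathbb Z$ takes on $z$ an integral linear combination of the exponent
sums of $z$, so these have greatest common divisor $1$, and $z$ is surjective. Replacing $z$
by $z^{-1}$ if necessary, we may take $e\ge0$. Conversely, if $w=v^d$ with $v$ surjective,
there is a homomorphism $F_n\to\mathbb Z$ with $v\mapsto1$. Followed by $1\mapsto v$, it is a
retraction onto $\langle v\rangle$, and $v^d\in\langle v\rangle$.

\subsection{Words of higher rank: (2)$\Rightarrow$(3)}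

In place of Lemma~\ref{lem:nielsen} we use the following theorem of Turner \cite{Turner}.
\emph{If an element of a finitely generated free group $F$ lies in no proper retract of $F$,
then every endomorphism of $F$ fixing it is an automorphism.} The hypothesis is clearly
necessary, since the retraction onto a proper retract fixes the elements of that retract
and is not an automorphism. We therefore first move $w$ into a free group in which it lies in
no proper retract.

Suppose $k=\mathrm{rk}(w)\ge2$ and $N\ge\max(n,k+3)$. We show that $w$ is not weakly
profinitely rigid in $F_N$; this proves (2)$\Rightarrow$(3), and for $N=n$ also the final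
statement of the theorem. Let $R$ be a retract of $F_n$ of rank $k$ containing $w$, let
$\iota:R\to F_k$ be an isomorphism, and put $w_0=\iota(w)$. The composites
\[
F_N\to F_n\to R\xrightarrow{\ \iota\ }F_k\subset F_N,\qquad
F_N\to F_k\xrightarrow{\ \iota^{-1}\ }R\subset F_N
\]
show that $w$ and $w_0$ are endomorphic equivalent in $F_N$. So they have the same image on
every group.

We claim that $w_0$ lies in no proper retract $S$ of $F_k$. Suppose it does. As a quotient of
$F_k$, the group $S$ has rank at most $k$. If its rank were $k$, the retraction
$\pi:F_k\to S\cong F_k$ would be injective by the Hopf property, and $\pi(\pi(g))=\pi(g)$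
would give $\pi(g)=g$ for all $g$, that is, $S=F_k$. So $S$ has rank less than $k$, and then
$\iota^{-1}(S)$ is a retract of $R$, hence of $F_n$, of rank less than $k$, and it contains $w$.
This contradicts $k=\mathrm{rk}(w)$.

By Turner's theorem every endomorphism of $F_k$ fixing $w_0$ is an automorphism.
Proposition~\ref{prop:transfer}, with $m=k+3\le N$ and $\theta=\theta_k$, whose properties (i)
and (ii) are Lemma~\ref{lem:finite} and Proposition~\ref{prop:free}, now shows that
$u=\theta_k(w_0)=w_0(A_k,x_2,\dots,x_k)$ has the same image as $w_0$, hence as $w$, on every
finite group, and that no endomorphism of $F_N$ maps $u$ to $w_0$. If $u$ and $w$ were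
endomorphic equivalent in $F_N$, then an endomorphism mapping $u$ to $w$, followed by one
mapping $w$ to $w_0$, would map $u$ to $w_0$. So $u$ and $w$ are not endomorphic equivalent,
and $w$ is not weakly profinitely rigid in $F_N$.

\subsection{Roots are detected in finite quotients}

A word that has the same image as $x_1^d$ on all finite groups becomes a $d$-th power in every
finite quotient of its free group. We must deduce that it is a $d$-th power. We first
treat prime powers and quotients of prime power order. The proof passes to a normal subgroup
of index $p$ in which the word becomes shorter. Quotients of $p$-power order are convenient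
because every $p$-quotient of such a subgroup is controlled by a $p$-quotient of the whole
group. The subgroup has to contain the roots of the word, which depend on the quotient, so
the point is to choose one subgroup that works for all quotients at once.

\begin{lemma}\label{lem:proots}
Let $F$ be a free group of finite rank, $p$ a prime and $q=p^s$ with $s\ge1$. If $u\in F$ is a
$q$-th power in every finite quotient of $F$ of $p$-power order, then $u$ is a $q$-th power
in $F$.
\end{lemma}

\begin{proof}
Let $X$ be a basis of $F$. We use induction on the length $L$ of the cyclic reduction of $u$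
with respect to $X$, for all $F$ and $X$ simultaneously. If $L=0$, then $u=1$.

Let $L\ge1$. Conjugating, we may assume that $u$ is cyclically reduced. Let $X_0\subseteq X$
be the set of basis elements that occur in $u$. Through the retraction
$F\to\langle X_0\rangle$, which fixes $u$, every finite $p$-quotient of $\langle X_0\rangle$
is also one of $F$. So the hypothesis holds for $u$ in $\langle X_0\rangle$, and we may assume
$X=X_0$. If $X=\{x\}$ and $u=x^e$, the quotient $\mathbb Z/q$ of $F$ shows that $q\mid e$. Let
$|X|\ge2$.

\emph{Choosing a subgroup of index $p$.} Let $\mathcal N$ be the set of normal subgroups of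
$F$ of $p$-power index. For $K\in\mathcal N$ let $T_K$ be the set of nonzero homomorphisms
$f:F\to\mathbb Z/p$ for which there is $h\in F$ with $h^q\in uK$ and $f(h)=0$. By assumption
some $h$ satisfies $h^q\in uK$. The space $\mathrm{Hom}(F,\mathbb Z/p)$ has dimension
$|X|\ge2$ over $\mathbb Z/p$, so the linear condition $f(h)=0$ has a nonzero solution. Hence
$T_K$ is nonempty; it is finite, and $T_{K'}\subseteq T_K$ if $K'\subseteq K$. Choose
$K_0\in\mathcal N$ with $|T_{K_0}|$ minimal. For every $K\in\mathcal N$ we have
$T_{K\cap K_0}\subseteq T_{K_0}$, with equality by minimality, so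
$T_{K_0}=T_{K\cap K_0}\subseteq T_K$. Thus some $f$ lies in all the sets $T_K$. Choose $x\in X$ with
$f(x)\ne0$ and rescale $f$ so that $f(x)=1$; the rescaled $f$ still lies in all the sets $T_K$.
Put $F_1=\ker f$. Taking $K=F_1$ we find $h$ with
$f(h)=0$ and $h^q\in uF_1$, so $f(u)=0$, that is, $u\in F_1$.

\emph{The hypothesis passes to $F_1$.} Let $0\le\sigma<p$. We show that $x^\sigma ux^{-\sigma}$ is
a $q$-th power in every finite $p$-quotient $F_1/M$ of $F_1$. The conjugates of $M$ in $F$
are normal subgroups of $F_1$ of $p$-power index, and there are finitely many of them. So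
their intersection $K$ is normal in $F$, and $F_1/K$ embeds in a finite product of finite
$p$-groups. Hence $K\in\mathcal N$. As $f\in T_K$, there is $h\in F_1$ with $h^q\in uK$. Then
$x^\sigma hx^{-\sigma}\in F_1$, and its $q$-th power lies in
$x^\sigma ux^{-\sigma}K\subseteq x^\sigma ux^{-\sigma}M$.

\emph{Shortening $u$.} With the Schreier transversal $1,x,\dots,x^{p-1}$ of $F_1$ in $F$, the
group $F_1$ has the basis consisting of
\[
t=x^p\qquad\text{and}\qquad y_j=x^jy\,x^{-[j+f(y)]}\quad(y\in X\setminus\{x\},\ 0\le j<p),
\]
where $[\,\cdot\,]$ denotes the representative in $\{0,\dots,p-1\}$ modulo $p$. Since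
$f(u)=0$, the element $x^\sigma ux^{-\sigma}$ is rewritten in this basis as follows. Read
$u$ from left to right, keeping track of a residue modulo $p$: it starts at $\sigma$, and
each letter $\ell$ changes it from $j$ to $[j+f(\ell)]$ and contributes the factor
$x^j\ell x^{-[j+f(\ell)]}$. The product of these factors telescopes to
$x^\sigma ux^{-\sigma}$. They are:
\begin{itemize}
\item for $\ell=y\ne x$ the basis letter $y_j$, and for $\ell=y^{-1}$ the inverse of
$y_{[j-f(y)]}$;
\item for $\ell=x$ the letter $t$ if $j=p-1$, and $1$ otherwise;
\item for $\ell=x^{-1}$ the letter $t^{-1}$ if $j=0$, and $1$ otherwise.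
\end{itemize}
Fix one occurrence of $x$ or $x^{-1}$ in $u$; it exists because $X=X_0$. As $\sigma$ varies, the
residue at this occurrence takes all $p\ge2$ values, so for some $\sigma$ it contributes the
factor $1$. For this $\sigma$, $x^\sigma ux^{-\sigma}$ is a product of at most $L-1$ basis
letters of $F_1$ and their inverses. By induction it is a $q$-th power in $F_1$, so $u$ is a
$q$-th power in $F$.
\end{proof}

\begin{lemma}\label{lem:roots}
Let $d\ge1$. If $u\in F_N$ is a $d$-th power in every finite quotient of $F_N$, then $u$ is a
$d$-th power in $F_N$.
\end{lemma}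

\begin{proof}
We may assume $u\ne1$. Write $u=z^e$ with $e\ge1$ and $z$ not a proper power. The centralizer
of $u$ in $F_N$ is then $\langle z\rangle$. Let $q=p^s$, $s\ge1$, be a prime power exactly
dividing $d$. A $d$-th power is a $q$-th power, so by Lemma~\ref{lem:proots} there is
$g\in F_N$ with $u=g^q$. Since $g$ commutes with $u$, it is a power of $z$, and so $q\mid e$. As
this holds for all such $q$, we get $d\mid e$, and $u=(z^{e/d})^d$.
\end{proof}

\subsection{Powers of surjective words are rigid: (4)$\Rightarrow$(1)}

Let $w=v^d$ with $d\ge0$ and $v=x_1^{k_1}\cdots x_n^{k_n}c$ surjective, $c\in F_n'$. Let $N\ge n$.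
Choose integers $m_i$ with $\sum k_im_i=1$. The endomorphism of $F_N$ with
$x_i\mapsto x_1^{m_i}$ for $i\le n$ and $x_i\mapsto1$ for $i>n$ has abelian image, so it kills
$c$ and sends $v$ to $x_1$. Conversely, any endomorphism of $F_N$ with $x_1\mapsto v$ sends
$x_1^d$ to $v^d=w$. Hence $w$ is endomorphic equivalent to $x_1^d$ in $F_N$.

Let $u\in F_N$ have the same image as $w$, and so as $x_1^d$, on all finite groups. In a
finite quotient $Q$ of $F_N$, the image of $u$ is the value of $u$ at the images of
$x_1,\dots,x_N$. So it lies in $Q_u=Q_{x_1^d}$, that is, it is a $d$-th power in $Q$.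

If $d=0$, then $u$ is trivial in every finite quotient of $F_N$, and $u=1=w$ because free
groups are residually finite.

If $d\ge1$, then $u=v_1^d$ with $v_1\in F_N$ by Lemma~\ref{lem:roots}. Let $e\ge0$ be the
greatest common divisor of the exponent sums of $u$. The image of $u$ on $\mathbb Z/M$ is the
subgroup generated by $e$, and that of $x_1^d$ is the subgroup generated by $d$. So
$\gcd(e,M)=\gcd(d,M)$ for all $M\ge1$. Taking $M=2d$ excludes $e=0$, since $\gcd(0,2d)=2d>d$;
then $M=de$ gives $e=d$. The exponent sums of $u$ are $d$ times those of $v_1$. Hence the
latter have greatest common divisor $1$, and $v_1$ is surjective. By the first paragraph,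
applied to $v_1\in F_N$, the word $u=v_1^d$ is endomorphic equivalent to $x_1^d$ in $F_N$, and
therefore to $w$. This completes the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}
\bibitem{Singh} Shrinit Singh, \emph{A note on words having the same image on finite groups},
arXiv:2407.00789 (2024).
\bibitem{Turner} E. C. Turner, \emph{Test words for automorphisms of free groups},
Bull. London Math. Soc. \textbf{28} (1996), 255--263.
\end{thebibliography}

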